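# An antichain tree without infinite grids

## 1. Two theorems on consistency along chains and antichains

**Theorem A.** There is a complete theory $T$ with ATP that has no infinite $k$-grid for any $k\ge 2$ and any formula.

**Theorem B.** For the same $T$: let $\varphi(x,y)$ be any formula ($x,y$ finite tuples) and $(b_{i,j})_{i,j<\omega}$ an array such that $\{\varphi(x,b_{i,j}):(i,j)\in C\}$ is consistent for every *strict* chain $C$ (both coordinates strictly increase along $C$). Then for every $n$ and every permutation $\sigma$ of $\{1,\dots,n\}$ there are $i_1<\dots<i_n$ and $j_1<\dots<j_n$ such that $\{\varphi(x,b_{i_k,j_{\sigma(k)}}):k\le n\}$ is consistent.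

The theory $T$ will be $\omega$-categorical, and its ATP will be witnessed by an atomic formula. Let us unpack the words.

We fix a complete first-order theory and work in a monster model: a very saturated and strongly homogeneous model. Parameters and small sets are taken in it, "consistent" means "realized in it", and $u\equiv_A v$ (same type over $A$) holds exactly when an automorphism fixing $A$ pointwise takes $u$ to $v$. Write $2^{<\omega}$ for the set of finite $0$-$1$ strings, and $\eta\trianglelefteq\nu$ if $\eta$ is an initial segment of $\nu$.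

**Definition (ATP, Ahn–Kim).** A formula $\varphi(x,y)$ has the *antichain tree property* if there are parameters $(a_\eta:\eta\in 2^{<\omega})$ such that (i) for every antichain $X\subseteq 2^{<\omega}$ for $\trianglelefteq$, the set $\{\varphi(x,a_\eta):\eta\in X\}$ is consistent, and (ii) whenever $\eta\triangleleft\nu$, the set $\{\varphi(x,a_\eta),\varphi(x,a_\nu)\}$ is inconsistent. A theory has ATP if some formula has it.

For a small example, take the two-sorted structure whose first sort is the set of all antichains of $2^{<\omega}$, whose second sort is $2^{<\omega}$, and whose only relation is membership. The formula "$y$ belongs to $x$" has ATP with $a_\eta=\eta$.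

**Definition (infinite $k$-grid).** Let $k\ge 2$ and order $\omega^2$ by $(i,j)\le(i',j')$ iff $i\le i'$ and $j\le j'$. An *infinite $k$-grid* for $\varphi(x,y)$ is an array $(b_{i,j}:i,j<\omega)$ such that (i) $\{\varphi(x,b_{i,j}):(i,j)\in C\}$ is consistent for every chain $C\subseteq\omega^2$, and (ii) for every antichain $C\subseteq\omega^2$, the set $\{\varphi(x,b_{i,j}):(i,j)\in C\}$ is $k$-inconsistent: for any $k$ distinct index pairs $(i_1,j_1),\dots,(i_k,j_k)\in C$, the set $\{\varphi(x,b_{i_l,j_l}):1\le l\le k\}$ is inconsistent. A theory has infinite $k$-grids if there is an infinite $k$-grid for some formula.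

For a small example, let the first sort be the set of all chains of $\omega^2$, the second sort $\omega^2$, with membership. Then $b_{i,j}=(i,j)$ is an infinite $2$-grid for "$y$ belongs to $x$", because no chain contains two incomparable points.

It is known that a theory with an infinite $k$-grid has ATP. The problem, taken from James E. Hanson, "A combinatorial characterization of Kim's lemma for pairs of bi-invariant types", arXiv:2507.21366 (2025), asks whether conversely a theory with ATP must have infinite $k$-grids for some $k\ge2$ and some formula. Theorem A answers: no.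

Theorem B is where the work lies, and it excludes grids as follows. Suppose $(b_{i,j})$ were an infinite $k$-grid for $\varphi$. A strict chain is a chain, so (i) gives the hypothesis of Theorem B. Apply the theorem with $n=k$ and $\sigma(l)=k+1-l$. The index pairs $(i_l,j_{k+1-l})$ have increasing first and decreasing second coordinates, so they form a $k$-element antichain, and $\varphi$ is consistent on it. This contradicts (ii). Hence Theorem A follows once we have a theory $T$ that has ATP and satisfies Theorem B.

## 2. Trees by hand: four points and seven points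

We will look for $T$ among theories of trees. Let $(P,\le)$ be a partial order in which any two elements below a common element are comparable. One observation does all the work here.

**Observation 2.1.** *If $a,b\in P$ are incomparable and $d$ is comparable to both, then $d<a$ and $d<b$.* Indeed, $d\ge a$ and $d\ge b$ would make $a,b$ comparable, being below $d$; and $a\le d\le b$ or $b\le d\le a$ would too.

For index points write $p\ll q$ if both coordinates of $p$ are strictly smaller than those of $q$, and call $p=(i,j)$ and $q=(i',j')$ *crossing* if $i<i'$ and $j>j'$, or vice versa. Let us test two formulas against $2$-grids.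

Take first the formula $x\ge y$. A finite set of instances is consistent iff the nodes $b$ involved are pairwise comparable. Suppose $b_p,b_q$ are comparable whenever $p\ll q$ and incomparable whenever $p,q$ cross. Consider $p=(0,1)$, $q=(1,0)$, $r=(2,3)$, $r'=(3,2)$. The pairs $p,q$ and $r,r'$ cross, and $p,q\ll r,r'$. Now $b_r$ is comparable to the incomparable nodes $b_p,b_q$, so $b_r<b_p$; and $b_p$ is comparable to the incomparable nodes $b_r,b_{r'}$, so $b_p<b_r$. This is a contradiction, so there is no $2$-grid for $x\ge y$.

Take next a formula $\varphi$ for which a finite set of instances at nodes is consistent iff the nodes are pairwise equal or incomparable. (Our ATP formula will be like this.) Suppose $b_p,b_q$ are equal or incomparable for $p\ll q$, and strictly comparable for crossing $p,q$. Consider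
$$p=(0,4),\quad u=(1,3),\quad r=(2,6),\qquad q=(4,1),\quad v=(5,0),\quad s=(6,3).$$
Here $p\ll r$, $u\ll r$, and $u$ crosses $p$. If $b_p=b_r$, then $b_u$ would be equal or incomparable to $b_r=b_p$, while it is strictly comparable to $b_p$. So $b_p,b_r$ are incomparable. In the same way $q\ll s$, $v\ll s$, and $v$ crosses $q$, so $b_q,b_s$ are incomparable. Each of $p,r$ crosses each of $q,s$. By Observation 2.1, $b_q<b_p$ (as $b_q$ is comparable to $b_p,b_r$) and $b_p<b_q$ (as $b_p$ is comparable to $b_q,b_s$). Again a contradiction. So six points of a $7\times 7$ array already rule out a $2$-grid.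

These arguments start by saying what a single crossing pair looks like. For $k\ge3$ the hypothesis of $k$-inconsistency says nothing about single pairs, and for a formula in a tuple $x$ with quantifiers, consistency is not decided by pairs at all. We need one argument for all formulas and all $k$. It will take a realization of $\varphi$ along one chain, and move it to an element that sees the whole array in the way the old one saw the chain.

## 3. A generic bi-ordered index set

The array on $\omega^2$ is first replaced by one indexed by a homogeneous set, where Ramsey arguments are available.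

**Definition.** Let $(G,<_1,<_2)$ be a countable set with two linear orders such that for every finite $F\subseteq G$, every cut of $(F,<_1)$ and every cut of $(F,<_2)$, some $g\in G\setminus F$ realizes both cuts.

Such a $G$ exists: go through the open rectangles of the plane with rational corners, and pick in each one a point whose two coordinates have not been used. Order the points by first and by second coordinate. Two cuts over a finite $F$ describe an open, possibly unbounded, rectangle, which contains a chosen point.

Adding points one at a time, we see: if $F\subseteq G$ is finite and $X\supseteq F$ is a countable bi-ordered set, then $X$ embeds in $G$ over $F$. Write $p\ll q$ iff $p<_1q$ and $p<_2q$. Distinct $p,q$ are *comparable* if $p\ll q$ or $q\ll p$, and *crossing* otherwise. Every finite subset of $G$ has common strict upper bounds and common strict lower bounds for $\ll$; we use this all the time. A set is *increasing* if its elements are pairwise comparable, and increasing tuples are listed so that $p_1\ll p_2\ll\cdots$. On an increasing set the two orders agree. Every finite increasing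 set extends to an increasing set of order type $\mathbb Q$ (embed a bi-ordered copy of $\mathbb Q$ over it). Fix once and for all an increasing $C\subseteq G$ of type $\mathbb Q$; on $C$ we write $<$ for $\ll$.

**Definition.** Write $\bar p\sim\bar q$ if $p_i\mapsto q_i$ is a well-defined bijection preserving both orders. For an array $(b_p)_{p\in G}$ of finite tuples put $b_{\bar p}=(b_{p_1},\dots,b_{p_n})$. The array is *$G$-indiscernible over $A$* if $b_{\bar p}\equiv_Ab_{\bar q}$ whenever $\bar p\sim\bar q$; without "over $A$", take $A=\emptyset$.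

For instance, in a dense linear order without endpoints choose $b_p$ with $b_p<b_q$ iff $p<_1q$. By quantifier elimination this array is $G$-indiscernible. Note that $\sim$ distinguishes a comparable pair from a crossing pair, and knowing the types of comparable pairs tells us nothing, in general, about crossing ones. That is the source of all difficulties below.

**Reversal.** Reversing both orders of $G$ gives a structure of the same kind, with the same increasing sets, the same relation $\sim$, the same $G$-indiscernible arrays, and $C$ still of type $\mathbb Q$. Everything below is invariant under it; increasing tuples are just listed backwards. "By reversal" refers to this.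

**Lemma 1 (Ramsey property).** *Given finite bi-orders $A_0,B_0$ and $r\ge1$, there is a finite bi-order $C_0$ such that every $r$-coloring of the copies of $A_0$ in $C_0$ admits a copy of $B_0$ in which all copies of $A_0$ have the same color.*

*Proof.* List $A_0$ in $<_1$-order as $\alpha_1,\dots,\alpha_k$; then $<_2$ is given by some $\pi\in S_k$: $\alpha_i<_2\alpha_j$ iff $\pi(i)<\pi(j)$. Let $\sigma\in S_n$ describe $B_0$ in the same way. If $k>n$, take $C_0=B_0$, so assume $k\le n$. Recall Ramsey's theorem: for all $k,n,r$ there is $N$ with $N\to(n)^k_r$, meaning that every $r$-coloring of the $k$-subsets of $[N]=\{1,\dots,N\}$ is constant on the $k$-subsets of some $n$-set.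

We first find $N$ such that every $r$-coloring of $\binom{[N]}k\times\binom{[N]}k$ is constant on $\binom Xk\times\binom Yk$ for some $n$-sets $X,Y$. Take $N_1\to(n)^k_r$, put $s=r^{\binom{N_1}{k}}$, and take $N\ge N_1$ with $N\to(n)^k_s$. Color a $k$-set $Y'\subseteq[N]$ by the function $X'\mapsto\mathrm{col}(X',Y')$ on $\binom{[N_1]}k$. There are $s$ such functions, so some $n$-set $Y$ has all its $k$-subsets giving one function. That function is an $r$-coloring of $\binom{[N_1]}k$, so it is constant on $\binom Xk$ for some $n$-set $X\subseteq[N_1]$.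

Now let $C_0=[N]^2$, with $<_1$ lexicographic by (first, second) coordinate and $<_2$ lexicographic by (second, first) coordinate. For $k$-sets $X'=\{x'_1<\dots<x'_k\}$ and $Y'=\{y'_1<\dots<y'_k\}$, the set $\{(x'_i,y'_{\pi(i)}):i\le k\}$ has distinct first and distinct second coordinates, so it is a copy of $A_0$. Give $(X',Y')$ the color of this copy, and take $X=\{x_1<\dots<x_n\}$, $Y=\{y_1<\dots<y_n\}$ as above. Then $\{(x_i,y_{\sigma(i)}):i\le n\}$ is a copy of $B_0$. A copy of $A_0$ inside it has a $k$-set $X'\subseteq X$ of first coordinates and a $k$-set $Y'\subseteq Y$ of second coordinates; being a copy of $A_0$, it equals $\{(x'_i,y'_{\pi(i)})\}$. So all these copies have the same color. $\square$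

**Lemma 2 (extraction).** *Given finite tuples $(d_p)_{p\in G}$ of the same sorts and a small set $A$, there is $(b_p)_{p\in G}$, $G$-indiscernible over $A$, such that for every $L(A)$-formula $\theta$ and every $\bar p$: if $\models\theta(d_{\bar q})$ for all $\bar q\sim\bar p$, then $\models\theta(b_{\bar p})$. In particular, if $(d_p)$ is $G$-indiscernible over $\emptyset$, then $(b_p)\equiv(d_p)$.*

*Proof.* We must realize, in variables $(x_p)_{p\in G}$, all formulas $\theta(x_{\bar p})\leftrightarrow\theta(x_{\bar q})$ for $\bar p\sim\bar q$, and all $\theta(x_{\bar p})$ such that $\theta(d_{\bar q})$ holds for every $\bar q\sim\bar p$. By compactness we may fix a finite $F\subseteq G$ and a finite set $\Delta$ of $L(A)$-formulas. It is enough to find an embedding $e:F\to G$ such that $\theta(d_{e(\bar p)})\leftrightarrow\theta(d_{e(\bar q)})$ for $\theta\in\Delta$ and $\bar p\sim\bar q$ in $F$, and to interpret $x_p$ as $d_{e(p)}$: the second kind of formula then holds because $e(\bar p)\sim\bar p$. Closing $\Delta$ under permutations and identifications of the (tuples of) variables, we need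 only consider tuples without repetition listed in $<_1$-increasing order.

Let $A_1,\dots,A_s$ be the isomorphism types of nonempty subsets of $F$. Put $B_0=F$, and let $B_i$ be a structure as in Lemma 1 for $(A_i,B_{i-1})$ and $2^{|\Delta|}$ colors. Embed $B_s$ in $G$. Color each copy of $A_s$ in it by the set of $\theta\in\Delta$ true of the corresponding $d$'s, listed in $<_1$-order; get a copy of $B_{s-1}$ in which all copies of $A_s$ have one color. Inside it color the copies of $A_{s-1}$, and so on down to $A_1$. We end with a copy of $B_0=F$ in which, for each $i$, all copies of $A_i$ have one color. The isomorphism $e$ from $F$ to this copy is as required.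

For the last sentence: if $(d_p)$ is $G$-indiscernible and $\theta(d_{\bar p})$ holds with $\theta$ without parameters, then $\theta(d_{\bar q})$ holds for all $\bar q\sim\bar p$, so $\theta(b_{\bar p})$ holds. $\square$

## 4. Extending a realization from a chain to the whole array

**Definition (EP).** Let $(b_p)_{p\in G}$ be a $G$-indiscernible array of finite tuples and $c$ a finite tuple such that $(b_i)_{i\in C}$ is (order-)indiscernible over $c$. $\mathrm{EP}(c,(b_p))$ says: there is $c'$ with
$$c'\,b_{p_1}\dots b_{p_n}\equiv c\,b_{i_1}\dots b_{i_n}\quad\text{for all } n,\ \text{all } p_1\ll\dots\ll p_n \text{ in } G,\ \text{all } i_1<\dots<i_n \text{ in } C.$$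

Whenever EP is mentioned, it is assumed that $C$ is indiscernible over $c$, that is, $(b_i)_{i\in C}$ is.

In the theory of an infinite set, if the $b_p$ are distinct elements and $c\ne b_i$ for $i\in C$, any $c'$ different from all $b_p$ is a witness. EP is a real restriction, though: if $\varphi(c,b_i)$ holds for $i\in C$ but $\varphi(x,b_p)\wedge\varphi(x,b_q)$ is inconsistent for crossing $p,q$, then EP fails, since a witness would satisfy $\varphi(c',b_p)$ for all $p\in G$. This is exactly how EP kills grids.

**Lemma 3.** *If EP holds in a theory for all $G$-indiscernible arrays and all finite tuples $c$, then the conclusion of Theorem B holds for that theory.*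

*Proof.* Suppose it fails for $\varphi$, $(b_{i,j})$, $\sigma\in S_n$. Call a *copy of $\sigma$* in $G$ a set $\{p_1<_1\dots<_1p_n\}$ with $p_k<_2p_l$ iff $\sigma(k)<\sigma(l)$. A finite $F\subseteq G$ maps into $\omega^2$ by $p\mapsto(\text{rank for }<_1,\ \text{rank for }<_2)$, with distinct first coordinates and distinct second coordinates. Increasing sets go to strict chains, on which $\varphi$ is consistent. A copy of $\sigma$ goes to a set $\{(i_k,j_{\sigma(k)}):k\le n\}$ with $i_1<\dots<i_n$ and $j_1<\dots<j_n$, on which $\varphi$ is inconsistent by assumption. By compactness there is $(d_p)_{p\in G}$ with $\varphi$ consistent on all finite increasing sets and inconsistent on all copies of $\sigma$. These conditions are first-order and invariant under $\sim$, so by Lemma 2 we may assume that $(d_p)$ is $G$-indiscernible.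

Let $c_0$ realize $\{\varphi(x,d_i):i\in C\}$. By the usual extraction of an indiscernible sequence (Ramsey and compactness) there is $(d'_i)_{i\in C}$ indiscernible over $c_0$ such that every formula over $c_0$ true of all increasing tuples of $(d_i)_{i\in C}$ is true of the increasing tuples of $(d'_i)$. Hence $\varphi(c_0,d'_i)$ for all $i$, and $(d'_i)_{i\in C}\equiv(d_i)_{i\in C}$ because the latter is indiscernible. An automorphism taking $d'_i$ to $d_i$ takes $c_0$ to some $c$ with $\varphi(c,d_i)$ for $i\in C$ and $(d_i)_{i\in C}$ indiscernible over $c$. By EP there is $c'$ with $\varphi(c',d_p)$ for all $p\in G$. But $G$ contains a copy of $\sigma$, on which $\varphi$ is inconsistent: a contradiction. $\square$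

So the task is: find a theory with ATP in which EP holds for all tuples. Two remarks on checking EP.

*Remark 4.1.* If $(b''_p)\equiv(b_p)$ and $b''_i=b_i$ for $i\in C$, then $\mathrm{EP}(c,(b''_p))$ iff $\mathrm{EP}(c,(b_p))$. Apply to a witness an automorphism taking one array to the other; the right-hand side $c\,b_{\bar i}$ is the same for both.

*Remark 4.2.* For $\mathrm{EP}(c,(b_p))$ it suffices to find $c'$ with
$$c'\,(b_{h(i)})_{i\in C}\equiv c\,(b_i)_{i\in C}\ \text{ for all increasing } C'\subseteq G \text{ of type } \mathbb Q \text{ and all order isomorphisms } h:C\to C'. \qquad (4.3)$$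
Indeed $\{p_1,\dots,p_n\}$ extends to an increasing $C'$ of type $\mathbb Q$, and some $h$ takes $i_k$ to $p_k$ for all $k$.

The natural plan is to prove EP for single elements and induct on the length of $c=(c_1,c_2)$: find a witness $c_1'$ for $c_1$, add it to the array, then treat $c_2$. The plan stops at "add it to the array": nothing makes $(b_pc_1')_{p\in G}$ $G$-indiscernible, since EP says nothing about $c_1'b_pb_q$ for crossing $p,q$. For a concrete case take the random $3$-uniform hypergraph, which has quantifier elimination, distinct vertices $b_p$ without hyperedges among them, and a vertex $c$ outside the $b_i$, $i\in C$, in no hyperedge with two of them. A new vertex $c'$ that forms a hyperedge with $b_p,b_q$ for exactly one crossing pair is a perfectly good witness of EP, because increasing sets contain no crossing pair. But $(b_pc')_{p\in G}$ is not $G$-indiscernible. The remedy is to change the array off $C$, by extracting again over the witness.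

**Lemma 4.** *Suppose $(b_i)_{i\in C}$ is indiscernible over $ce$ and $\mathrm{EP}(e,(b_p))$ holds. Then there is $(b''_p)\equiv(b_p)$ with $b''_i=b_i$ for $i\in C$ and $(b''_pe)_{p\in G}$ $G$-indiscernible; and $\mathrm{EP}(c,(b''_pe))$ implies $\mathrm{EP}(c,(b_p))$. So in proving $\mathrm{EP}(c,(b_p))$ we may assume that $e$ is contained in every $b_p$.*

*Proof.* Let $e'$ witness $\mathrm{EP}(e,(b_p))$. Use Lemma 2 to extract from $(b_p)$ an array $(b^*_p)$ that is $G$-indiscernible over $e'$. Since $(b_p)$ is $G$-indiscernible, $(b^*_p)\equiv(b_p)$. For increasing $\bar q$ of a given length, all $b_{\bar q}$ have the same type over $e'$, because $e'$ is a witness. So by Lemma 2, for increasing $\bar p$ in $G$ and $\bar i$ in $C$,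
$$e'\,b^*_{\bar p}\equiv e'\,b_{\bar p}\equiv e\,b_{\bar i}.$$
Hence $e'(b^*_i)_{i\in C}\equiv e(b_i)_{i\in C}$. Take an automorphism with $e'\mapsto e$ and $b^*_i\mapsto b_i$ for $i\in C$, and let $b''_p$ be the image of $b^*_p$. Then $(b''_p)$ is $G$-indiscernible over $e$, so $(b''_pe)$ is $G$-indiscernible, and on $C$ it is indiscernible over $c$ because $(b_i)_{i\in C}$ is indiscernible over $ce$. A witness for $\mathrm{EP}(c,(b''_pe))$ is one for $\mathrm{EP}(c,(b''_p))$, which is equivalent to $\mathrm{EP}(c,(b_p))$ by Remark 4.1. $\square$

**Lemma 5.** *If EP holds for all arrays and all singletons $c$, it holds for all finite tuples $c$.*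

*Proof.* Induct on the length. Let $c=(c_1,c_2)$ with $c_2$ a singleton. By induction $\mathrm{EP}(c_1,(b_p))$ holds, so by Lemma 4 with $e=c_1$ we may assume that $c_1$ sits in every $b_p$, at a fixed place. Let $c_2'$ witness $\mathrm{EP}(c_2,(b_p))$. Then $c_2'b_{\bar p}\equiv c_2b_{\bar i}$ includes the information $c_1c_2'b_{\bar p}\equiv c_1c_2b_{\bar i}$, so $(c_1,c_2')$ witnesses EP for $c$. $\square$

## 5. A generic meet-tree with antichain-valued objects

**Definition.** The language has two sorts $O$ (objects) and $P$ (nodes), symbols $\le,\wedge$ on $P$, a relation $R\subseteq O\times P$, and a function $f:O\times P\to P$. The theory $T_0$ says: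

1. $\le$ is a partial order on $P$, $a\wedge b$ is the greatest lower bound of $a,b$, and any two elements below a common element are comparable;
2. $f(o,a)\le a$, and $f(o,a)=a$ or $R(o,f(o,a))$;
3. $R(o,b)\wedge b\le a\to f(o,a)=b$.

$T_0$ is universal. Sorts may be empty. A partial order as in 1 is called a *meet-tree*. Write $R(o)=\{a:R(o,a)\}$. Each $R(o)$ is an antichain: if $a,b\in R(o)$ and $b\le a$, then by 3 $f(o,a)$ equals both $b$ and $a$. Write $f(o,a){\downarrow}$ if some element of $R(o)$ is $\le a$. Then $f(o,a)$ is that element, which is therefore unique. Otherwise $R(o,f(o,a))$ is impossible, as $f(o,a)\le a$, and so $f(o,a)=a$. Conversely, a meet-tree $P$, a set $O$ and a relation $R$ with every $R(o)$ an antichain expand uniquely to a model of $T_0$: two elements of $R(o)$ below $a$ are comparable, hence equal, and $f$ is defined by the rule just described.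

For example, let $P=\{r,a,b\}$ with $r<a$, $r<b$, and $a,b$ incomparable. If $R(o)=\{a\}$, then $f(o,a)=a$ with $f(o,a){\downarrow}$, while $f(o,b)=b$ and $f(o,r)=r$ without $\downarrow$. If $R(o)=\{r\}$, then $f(o,\cdot)$ is constantly $r$.

A substructure of a model of $T_0$ is a model of $T_0$, so in it $\wedge$ and $f$ are determined by $\le$ and $R$. Therefore:

**Fact 5.1.** *A bijection between substructures preserving sorts, and $\le$ and $R$ in both directions, is an isomorphism.*

Why the function $f$? Without it amalgamation fails. Let $A=\{o,o',a\}$ with $a$ a node and $R$ empty. Let $B_1$ add $b<a$ with $R(o,b)$ and $R(o',b)$; let $B_2$ add $b'<a$ with $R(o,b')$ and not $R(o',b')$. In a common extension in which $R(o)$ is an antichain, $b$ and $b'$ are both below $a$, so $b=b'$, and then $R(o',b)$ both holds and fails. With $f$ in the language $A$ is not a substructure of $B_1$, since $f(o,a)=b\notin A$.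

**Tree facts.** In a meet-tree:

- (T1) Elements below a common element are comparable.
- (T2) If $u\wedge v>u\wedge w$ then $v\wedge w=u\wedge w$.
- (T3) If $e\le a$ and $n\not\ge e$, then $n\wedge a<e$ and $n\wedge e=n\wedge a$.

(T1) is an axiom. For (T2): $u\wedge w\le u\wedge v\le v$ and $u\wedge w\le w$, so $u\wedge w\le v\wedge w$. The nodes $v\wedge w$ and $u\wedge v$ are both $\le v$, so comparable. If $v\wedge w\ge u\wedge v$, then $u\wedge v\le w$, so $u\wedge v\le u\wedge w$, a contradiction. So $v\wedge w<u\wedge v\le u$, and $v\wedge w\le u\wedge w$. For (T3): $n\wedge a$ and $e$ are both $\le a$, so comparable, and $n\wedge a\ge e$ would give $n\ge e$. So $n\wedge a<e$, and $n\wedge a\le n\wedge e\le n\wedge a$.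

**Lemma 6 (insertion).** *Let $N$ be a meet-tree, $a\in N$, $K\subseteq\{n:n\le a\}$ down-closed, $a\notin K$. Define an order on $N\cup\{e\}$, with $e$ new, by: $n<e$ iff $n\in K$; and $e<n$ iff $n\wedge a\notin K$. This is a meet-tree in which $N$ is closed under its old meets, $e<a$, and $e\wedge n=e$ if $n\wedge a\notin K$, $e\wedge n=n\wedge a$ otherwise.*

For example, in $\{r,a,b\}$ as above, $K=\{r\}$ puts $e$ between $r$ and $a$, with $e\wedge b=r$; and $K=\emptyset$ puts $e$ below $r$.

*Proof.* No $n$ satisfies both $n<e$ and $e<n$, as $n\in K$ gives $n\wedge a=n\in K$. Transitivity: $n'\le n<e$ gives $n'\in K$ as $K$ is down-closed. If $e<n\le n'$, then $n'\wedge a\ge n\wedge a\notin K$, so $n'\wedge a\notin K$. If $n<e<n'$, then $n\in K$ and $n'\wedge a\notin K$ are both $\le a$, so comparable, and $n'\wedge a\le n$ is impossible; so $n<n'\wedge a\le n'$. Also $a\wedge a\notin K$, so $e<a$.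

Elements below a common element are comparable: the elements of $N$ below $e$ form the chain $K$. If $e<n$ and $x\le n$ with $x\in N$, then $x$ is comparable to $n\wedge a$. If $x\ge n\wedge a$, then $x\wedge a\ge n\wedge a$, so $x\wedge a\notin K$ and $e<x$. Otherwise $x\le a$, and $x<e$ or $e<x$ according to whether $x\in K$ or not.

Meets: if $n\wedge a\notin K$, then $e<n$ and $e\wedge n=e$. If $n\wedge a\in K$, the common lower bounds of $e,n$ are the $k\in K$ with $k\le n$; they are $\le n\wedge a$, which is one of them. Finally, if $e<n$ and $e<n'$, then $n\wedge a$ and $n'\wedge a$ are comparable, and $n\wedge n'\wedge a$ is the smaller one, so not in $K$. Thus $e<n\wedge n'$, and $n\wedge n'$ is still the greatest lower bound. $\square$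

**Lemma 7 (generated substructures).** *Let $X$ be a set of objects and nodes in a model of $T_0$, $P_1=\{a\wedge a':a,a'\in X \text{ nodes}\}$ and $P_2=P_1\cup\{f(o,a):o\in X,\ a\in P_1\}$. Then the substructure $\langle X\rangle$ generated by $X$ has node set $P_2$, and its objects are those of $X$. So $T_0$ is uniformly locally finite: the size of $\langle X\rangle$ is bounded in terms of the size of $X$.*

*Proof.* A finite meet $\bigwedge_ia_i$ is the least of the nodes $a_1\wedge a_i$, which form a chain below $a_1$. So $P_1$ is closed under $\wedge$. If $f(o',f(o,a)){\downarrow}$, its value is an element of $R(o')$ below $a$, so it equals $f(o',a)$; otherwise $f(o',f(o,a))=f(o,a)$. So $P_2$ is closed under $f(o',\cdot)$ for $o'\in X$. Let $u,v\in P_2$ with $u\le a$, $v\le a'$, where $a,a'\in P_1$. By (T1) each of $u,v$ is comparable to $a\wedge a'$. If $u\le a\wedge a'$, then $u,v\le a'$ are comparable and $u\wedge v\in\{u,v\}$; likewise if $v\le a\wedge a'$. Otherwise $a\wedge a'<u,v$, and $u\wedge v\le a\wedge a'$ gives $u\wedge v=a\wedge a'\in P_1$. No function has values in $O$. $\square$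

**Lemma 8 (extension).** *If $M\models T_0$, $A\subseteq M$ is a finite substructure and $A\subseteq B$ are finite models of $T_0$, then some $M'\models T_0$ extends $M$ and admits an embedding of $B$ over $A$.*

*Proof.* We reach $B$ from $A$ by one-element extensions through substructures. First add the nodes, each time a minimal node $c$ of $P_B$ not yet added: $c\wedge a$ and $f(o,c)$ are $\le c$, so they are $c$ or already there, and the result is a substructure. Then add the objects. So let $B=A\cup\{c\}$.

If $c$ is an object, then $R(c)\subseteq P_A$ is an antichain; use the same set in $M\cup\{c\}$.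

If $c$ is a node and $P_A=\emptyset$: if $P_M\ne\emptyset$, add a new node $r$ below all of $P_M$ and put $c$ above $r$ only, with $r$ in no $R(o)$; if $P_M=\emptyset$, just add $c$. Let $R(o,c)$ be as in $B$ for $o\in O_A$, and false for other $o$. Since $c$ is incomparable to $P_M$, antichains are preserved, and $f(o,c)=c$ for all $o$.

If $c$ is a node, $P_A\ne\emptyset$, and no $a\in P_A$ is above $c$: the nodes $a\wedge c$ ($a\in P_A$) form a chain, and they differ from $c$, so they lie in $P_A$. Let $m=\max\{a\wedge c:a\in P_A\}$. Add $c$ to $M$ with $\{x<c\}=\{x\in P_M:x\le m\}$ and nothing above $c$. This is a meet-tree with $c\wedge b=m\wedge b$ for $b\in P_M$. In $B$, for $n\in P_A$, $n<c$ iff $n\le m$ (if $n<c$ then $n=n\wedge c\le m$), so the order on $A\cup\{c\}$ is the right one. (Meets agree as well: in $B$, $c\wedge a\le m\wedge a\le c\wedge a$.) Let $R(o,c)$ be as in $B$ for $o\in O_A$ and false otherwise. If $R(o,c)$, then, $R(o)$ being an antichain in $B$ and $m<c$, $f(o,m){\downarrow}$ fails in $B$, hence in $A$, hence in $M$. So no element of $R(o)$ in $M$ is $\le m$, and antichains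 are preserved. For $o\in O_A$ we have $f(o,c)\in\{c,f(o,m)\}$, so $A\cup\{c\}$ is closed.

If $c$ is a node below some element of $P_A$: the set $\{a\in P_A:a>c\}$ is finite and closed under meets (a meet of two such $a$ is $\ge c$ and lies in $A$, so is $\ne c$). Let $a_+$ be its least element. For $o\in O_A$, $R(o,c)$ fails in $B$, as otherwise $f(o,a_+)=c\notin A$. Insert $c$ into $P_M$ by Lemma 6 with $a=a_+$ and $K=\{b\in P_M:b<a_+\}$, and in no $R(o)$. Then $n<c$ iff $n<a_+$, and $c<n$ iff $n\ge a_+$. In $B$ the same holds for $n\in P_A$: $n>c$ iff $n\ge a_+$ by choice of $a_+$; and $n<c$ implies $n<a_+$, while if $n<a_+$, then $n$ is comparable to $c$, and $n>c$ is impossible. Closure: $c\wedge n\in\{c,n\wedge a_+\}$ and $f(o,c)\in\{c,f(o,a_+)\}$ for $o\in O_A$.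

In each case the new node was put below no element of $M$ in any $R(o)$ that it enters, so $f$ on $M$ is unchanged, $M$ is a substructure of $M'$, and $A\cup\{c\}$ is a substructure of $M'$ isomorphic to $B$ over $A$ by Fact 5.1. $\square$

**Definition.** $T$ is $T_0$ together with the extension axioms: for all finite $A\subseteq B$ models of $T_0$ ($A$ may be empty), every copy of $A$ extends to a copy of $B$.

A copy means an isomorphic substructure. The language is finite, so these are first-order axioms.

**Proposition 9.** *$T$ is consistent, complete, $\omega$-categorical, and has quantifier elimination.*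

*Proof.* Iterate Lemma 8 and take unions; $T_0$ is universal, so unions of chains of models of $T_0$ are models, and all extension tasks can be met. So $T$ is consistent. In two models of $T$, consider the isomorphisms between finite substructures. Given one, $A\to A'$, and an element $m$ of the first model, $B=\langle A,m\rangle$ is finite by Lemma 7, and the extension axiom for $A\subseteq B$ extends the isomorphism to $B$. By symmetry this is a back-and-forth system, and it contains the empty map. By the textbook criterion $T$ is complete with quantifier elimination, and any two countable models are isomorphic. $\square$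

Let $\mathbb M$ be the monster model of $T$.

**Lemma 10.** *If $B\subseteq\mathbb M$ is a small substructure and $B\subseteq D\models T_0$ with $D$ small, then $D$ embeds into $\mathbb M$ over $B$.*

*Proof.* By saturation it suffices to satisfy a finite part of the quantifier-free diagram of $D$ over $B$. It mentions a finite $D_0\subseteq D$. Let $D_1=\langle D_0\rangle$, which is finite, and $A=D_1\cap B$, a finite substructure. By the extension axiom for $A\subseteq D_1$, $D_1$ embeds into $\mathbb M$ over $A\supseteq D_0\cap B$. $\square$

**Proposition 11.** *$T$ has ATP, witnessed by $R(x,y)$ with $x\in O$, $y\in P$.*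

*Proof.* The tree $2^{<\omega}$ with $\trianglelefteq$ and longest common initial segments is a meet-tree. By Lemma 10 with $B=\emptyset$, it embeds in $P(\mathbb M)$ as $(a_\eta)$. If $\eta\triangleleft\nu$, then $R(x,a_\eta)\wedge R(x,a_\nu)$ is inconsistent, as each $R(o)$ is an antichain. If $X$ is an antichain, adding to $\{a_\eta\}$ an object $o$ with $R(o)=\{a_\eta:\eta\in X\}$ gives a model of $T_0$; by Lemma 10 the set $\{R(x,a_\eta):\eta\in X\}$ is realized. $\square$

The same argument shows that a set of instances of $R(x,y)$ is consistent iff its nodes are pairwise equal or incomparable. So the six points of Section 2 show that $R(x,y)$ has no infinite $2$-grid. What remains is EP in $T$, for singletons.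

## 6. The nodes generated by an array

From now on $(b_p)_{p\in G}$ is a $G$-indiscernible array in $\mathbb M$, and $(b_i)_{i\in C}$ is indiscernible over the singleton $c$. We replace $b_p$ by an enumeration, by fixed terms, of the finite structure $\langle b_p\rangle$; EP for the larger array implies EP for the smaller one. We always do this, also after each use of Lemma 4. Let $a^i_p$ be the node coordinates and $o^j_p$ the object coordinates of $b_p$. For $S\subseteq G$ let $B_S=\langle b_p:p\in S\rangle$, with node set $N_S$; put $B=B_G$, $N=N_G$. Objects of $B_S$ are coordinates. By Lemma 7,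
$$N_S=\{a^i_p\wedge a^j_q\}\cup\{f(o^j_p,a^i_q)\}\qquad(p,q\in S), \qquad (6.1)$$
since $f(o^j_p,a^i_q\wedge a^k_r)$ is either $a^i_q\wedge a^k_r$ or, if $\downarrow$, equal to $f(o^j_p,a^i_q)$. For example, if $b_p$ is one node $a_p$, then $N_S=\{a_p\wedge a_q:p,q\in S\}$.

- (N1) *Every $n\in N_S$ is $\le a^i_p$ for some $i$ and some $p\in S$.*
- (N2) *If $n\in N_S$, $p\in S$, $n\le a^i_p$, then $n=a^i_p\wedge a^j_q$ or $n=f(o^j_q,a^i_p)$ for some $j$ and $q\in S$.*

(N1) is clear from (6.1). For (N2): if $n=a^j_q\wedge a^k_r$, then $a^i_p\wedge a^j_q$ and $a^i_p\wedge a^k_r$ are comparable and both $\ge n$; the smaller one is $\le a^j_q\wedge a^k_r=n$, so equal to $n$. If $n=f(o,a^k_r){\downarrow}$, then $n\in R(o)$ and $n\le a^i_p$, so $n=f(o,a^i_p)$. If $n=f(o,a^k_r)=a^k_r$, then $n=a^i_p\wedge a^k_r$.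

Let $\Theta$ be the finite set of terms $\tau(y,y')$ of the forms $a^i(y)\wedge a^j(y')$, $a^i(y)\wedge a^j(y)$, $f(o^j(y),a^i(y'))$, and those obtained by swapping $y,y'$. Here $a^i(y)$ is the $i$-th node coordinate of $y$, and so on. (Each $f(o^j_p,a^i_p)$ is a coordinate of $b_p$, hence covered.) If $S$ is increasing of type $\mathbb Q$, then
$$N_S=\{\tau(b_p,b_q):\tau\in\Theta,\ p\ll q\text{ in }S\}. \qquad (6.2)$$

For $C',h$ as in (4.3) let $g:B_C\to B_{C'}$ be the isomorphism with $b_i\mapsto b_{h(i)}$; it exists by $G$-indiscernibility.

**Criterion 6.3.** *Suppose there are a countable $D\models T_0$ with $B\subseteq D$ a substructure and $c'\in D$ such that, for all $C',h$, the map $g$ extends to an isomorphism, taking $c$ to $c'$, from a substructure of $\mathbb M$ containing $B_C\cup\{c\}$ onto a substructure of $D$ containing $B_{C'}\cup\{c'\}$. Then $\mathrm{EP}(c,(b_p))$.* By Lemma 10 we may take $D\subseteq\mathbb M$, and then (4.3) holds by quantifier elimination.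

"Transfer" will mean: a property of increasing tuples of $b$'s (without further parameters) holds for increasing tuples in $C$ iff it holds for increasing tuples of $G$.

**Constants 6.4.** *If $\tau(b_p,b_q)=\tau(b_u,b_v)$ for $p\ll q\ll u\ll v$, then $\tau(b_p,b_q)$ is the same for all $p\ll q$ in $G$; likewise for terms in one index.* Compare two pairs with a pair $u\ll v$ above both.

## 7. Nodes below the array

**Proposition 12.** *Let $c=t$ be a node with $t\le a^i_p$ for some $i$ and some $p\in C$. Then $\mathrm{EP}(t,(b_p))$ holds.*

By indiscernibility over $t$, $t\le a^i_p$ for all $p\in C$. Fix this $i$.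

**Step 7.1. The case $t\in N_C$.** This step shows that $t$ itself is then a witness. By (6.2) $t=\tau(b_p,b_q)$ for some, hence by indiscernibility over $t$ for all, $p<q$ in $C$. By transfer and 6.4, $\tau(b_p,b_q)=t$ for all $p\ll q$ in $G$. So $g(t)=t$ for all $C',h$, and $c'=t$ satisfies (4.3) by quantifier elimination. From now on let $t\notin N_C$.

**Step 7.2. Lower and upper sets.** This step records where a copy $t'$ must go. Call $\tau\in\Theta$ *low* if $\tau(b_p,b_q)<t$ for $p<q$ in $C$, and *high* if $\tau(b_p,b_q)>t$ for $p<q$ in $C$; by indiscernibility over $t$ it does not matter which $p<q$ we take. Let $L,U\subseteq N$ be the sets of all $\tau(b_p,b_q)$, $p\ll q$ in $G$, with $\tau$ low, respectively high. On $C$, $a^i_p\ge t$ and $a^i_p\neq t$, so all $a^i_p$, $p\in G$, are in $U$.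

We want $L<t'<U$. For a single chain $C'$ in place of $G$ this cut is just a copy of the cut of $t$. But $t'$ must serve all chains at once. An $l\in L$ and a $u\in U$ may come from index pairs that do not lie on a common chain, and then transfer says nothing about $l$ and $u$. This is where copying the cut stops. The way around is to slide one of the two nodes along to a place comparable to everything.

**Step 7.3. Claim 1: $l<u$ for all $l\in L$, $u\in U$.** This step makes the cut consistent. Let $l=\sigma(b_p,b_q)$ and $u=\tau(b_r,b_s)$. Transferring from $C$, for $p'\ll q'\ll r'\ll s'$ we have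
$$\sigma(b_{p'},b_{q'})<\tau(b_{r'},b_{s'})\quad\text{and}\quad\sigma(b_{r'},b_{s'})<\tau(b_{p'},b_{q'}).$$
Also $\sigma(b_{p'},b_{q'})$ and $\sigma(b_{r'},b_{s'})$ are comparable (on $C$ both are $<t$), and by indiscernibility always $\le$ or always $\ge$. If always $\le$, take $x\ll y$ above $p,q,r,s$: then $l\le\sigma(b_x,b_y)<u$. If always $\ge$, take $x\ll y$ below $p,q,r,s$: then $l\le\sigma(b_x,b_y)<u$ again.

**Step 7.4. Claim 2: any two $u,u'\in U$ have a lower bound in $U$.** This step ensures that there is room below all of $U$ at once. Let $u=\tau(b_p,b_q)$, $u'=\tau'(b_r,b_s)$ with $p\ll q$, $r\ll s$. Take $x\gg q,s$ and $w=a^i_x$. The node $u\wedge w$ lies in $N_{\{p,q,x\}}$ and is $\le a^i_x$, so by (N2) it is $a^i_x\wedge a^j_z$ or $f(o^j_z,a^i_x)$ with $z\in\{p,q,x\}$, and by $G$-indiscernibility the same expression works for all increasing triples. If $z\ne x$, then $z\ll x$ and the expression is $\tau_1(b_z,b_x)$ with $\tau_1\in\Theta$. If $z=x$, it is a coordinate of $b_x$, hence given by a one-variable term $\tau_1\in\Theta$ at $b_x$. At increasing triples of $C$ the corresponding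 node is $\ge t$, since both factors are $>t$; it is in $N_C$, which does not contain $t$, so it is $>t$. Thus $\tau_1$ is high and $u\wedge w\in U$. In the same way $u'\wedge w\in U$. Both are $\le w$, hence comparable, and the smaller one is a lower bound of $u,u'$ in $U$.

**Step 7.5. Construction of $D$.** We now insert $t'$. Let $Z=\{n\in N:n<u\text{ for all }u\in U\}$, so $L\subseteq Z$ by Claim 1. Fix $u_0\in U$ and insert $t'$ into $N$ by Lemma 6 with $a=u_0$ and $K=Z$ (which is down-closed, contained in $\{n\le u_0\}$, and omits $u_0$). Put $t'$ in no $R(o)$. This gives $D\models T_0$, with the objects of $B$ and $B$ as a substructure. For $l\in L$, $l<t'$. For $u\in U$, Claim 2 gives an element of $U$ below $u$ and $u_0$, hence below $u\wedge u_0$; so $u\wedge u_0\notin Z$ and $t'<u$. Altogether $L<t'<U$.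

For instance, if $b_p$ is one node $a_p$ with $a_p<a_q$ iff $p<_1q$, and $t<a_p$ for all $p\in C$, then $U=N$ is a chain without least element, $L=Z=\emptyset$, and $t'$ is put below all of $N$.

**Step 7.6. The isomorphism.** It remains to extend $g$ by $t\mapsto t'$. The set $N_C\cup\{t\}$ with the objects of $B_C$ is a substructure: for $n\in N_C$, $n\wedge t=t$ if $n\ge t$, and $n\wedge t=n\wedge a^i_p$ otherwise (T3, any $p\in C$); and $f(o,t)$ is $f(o,a^i_p)$ if $\downarrow$, and $t$ otherwise. No $R(o,t)$ with $o\in B_C$ holds, since otherwise $t=f(o,a^i_p)\in N_C$. The same computation shows that $N_{C'}\cup\{t'\}$ with the objects of $B_{C'}$ is a substructure of $D$, as $t'<a^i_p$ for $p\in C'$ and $t'$ is in no $R(o)$. If $n\in N_C$ and $n<t$, then by (6.2) $n$ is a value of a low term, so $g(n)\in L$ and $g(n)<t'$; likewise $n>t$ gives $g(n)\in U$ and $g(n)>t'$. Let $n$ be incomparable to $t$, and $p\in C$. Then $n\wedge a^i_p<t$ by (T3), so $g(n)\wedge a^i_{h(p)}\in L$ is $<t'$. Since $t'<a^i_{h(p)}$, it follows that $t'\not\le g(n)$. If $g(n)<t'$, then $g(n)<a^i_{h(p)}$, so $n\le a^i_p$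 and $n=n\wedge a^i_p<t$, a contradiction. So $g(n)$ is incomparable to $t'$. By Fact 5.1 the extended $g$ is an isomorphism, and Criterion 6.3 applies. $\square$

## 8. Nodes that stick out of the array

**Proposition 13.** *Let $c=t$ be a node with $t\not\le n$ for all $n\in N_C$. Then $\mathrm{EP}(t,(b_p))$ holds.*

With Proposition 12 this covers all nodes: if $t\le n$ for some $n\in N_C$, then $t\le a^i_p$ for some $i$ and $p\in C$ by (N1).

**Step 8.1. Reduction to $t\wedge n\in N_C$ for all $n\in N_C$.** The point where $t$ leaves the tree $N_C$ may be a new node; this step puts it into the array. By (T2), if $n,n'\in N_C$ and $t\wedge n<t\wedge n'$, then $t\wedge n=n\wedge n'\in N_C$. Suppose $t\wedge n\notin N_C$ for some $n\in N_C$. Then $m:=t\wedge n$ is the largest element of the chain $\{t\wedge n':n'\in N_C\}$ and the only one outside $N_C$. Choose $i$ and $p\in C$ with $n\le a^i_p$; then $t\wedge a^i_p\ge m$, so $t\wedge a^i_p=m$. Whether $t\wedge a^i_q$ lies in $N_C$ does not depend on $q\in C$: by (N2) it means that $t\wedge a^i_q$ equals $a^i_q\wedge a^j_r$ or $f(o^j_r,a^i_q)$ for some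 $j$ and some $r\in C$, and $C\cong\mathbb Q$ is indiscernible over $t$. So $t\wedge a^i_q\notin N_C$, and $t\wedge a^i_q=m$, for all $q\in C$. Hence $C$ is indiscernible over $tm$: given two increasing tuples of $C$, express $m$ by $t$ and $a^i_q$ with $q$ above both. Since $m\le a^i_q$, Proposition 12 gives $\mathrm{EP}(m,(b_p))$, and by Lemma 4 we may assume that $m$ is a coordinate of every $b_p$.

In the new array every node of $N_C$ is $\le$ some old $a^j_p$ with $p\in C$ (note that $m\le a^i_q$). So still $t\not\le n$ for all $n\in N_C$. If $n\le a^j_p$ with $a^j_p$ old, then $n$ and $t\wedge a^j_p$ are comparable and $t\wedge n=\min(n,t\wedge a^j_p)$, which is in $N_C$ because $t\wedge a^j_p$ is in the old $N_C$ or equals $m$. Hence we assume from now on: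
$$t\wedge n\in N_C\ \text{ for all } n\in N_C. \qquad (8.1)$$
Let $F=\{n\in N_C:n<t\}$, a chain. Then $t\wedge n\in F$ for all $n\in N_C$, as $t\not\le n$.

**Step 8.2. What we need from a chain $K\subseteq N$.** The copy $t'$ must leave the tree $N$ somewhere; the nodes of $N$ below it will form a down-closed chain $K$. This step lists the properties we shall use, and the next three steps produce such a $K$ in three cases.

- (K1) For every $n\in N$, $\kappa(n)=\max\{k\in K:k\le n\}$ exists.
- (K2) $g(t\wedge n)=\kappa(g(n))$ for all $n\in N_C$ and all $C',h$.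
- (K3) For every object coordinate $j$: if $R(o^j_p)\cap K\ne\emptyset$ for some $p\in G$, then $f(o^j_q,t){\downarrow}$ and $f(o^j_q,t)\in F$ for all $q\in C$; and for every increasing $C'\ni p$ of type $\mathbb Q$ the element of $R(o^j_p)\cap K$ lies in $N_{C'}$.

Since $K$ is a chain and $R(o^j_p)$ an antichain, $R(o^j_p)\cap K$ has at most one element. (K2) implies, for $n\in N_C$: $n\in F$ iff $t\wedge n=n$ iff $\kappa(g(n))=g(n)$ iff $g(n)\in K$.

**Step 8.3. The case $N=\emptyset$.** This step disposes of arrays without nodes. $N=\emptyset$ iff $N_C=\emptyset$, and we put $K=\emptyset$. There is nothing to check.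

**Step 8.4. The case that $F$ has a maximum $m$.** Here $t'$ will branch off at $m$. (Example: nodes $a_p$ meeting pairwise in a fixed $r$, and $t$ on another branch over $r$.) By (N1) $m\le a^i_p$ for some $i$ and $p\in C$, and $t\wedge a^i_p\in F$, so $m=t\wedge a^i_p$. The values $t\wedge a^i_q$, $q\in C$, lie in a chain. If they were not constant, they would be strictly monotone by indiscernibility over $t$, and as $C$ has no endpoints, some $t\wedge a^i_q\in F$ would be above $m$. So $m=t\wedge a^i_q$ for all $q\in C$, and as in Step 8.1, $C$ is indiscernible over $tm$. By Proposition 12 and Lemma 4 we may assume that $m$ is a coordinate of every $b_p$. This does not change $N_C$, as $m\in N_C$; so (8.1) and $F$ are unchanged.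

Put $K=\{n\in N:n\le m\}$, so that (K1) holds with $\kappa(n)=n\wedge m$. For $n\in N_C$, $t\wedge n\in F$ is $\le m\le t$, so $t\wedge n=n\wedge m$. Since $g(m)=m$, we get $g(t\wedge n)=g(n)\wedge m=\kappa(g(n))$, which is (K2). For (K3): an element of $R(o^j_p)\cap K$ is $f(o^j_p,m)$, with $\downarrow$, and lies in $\langle b_p\rangle$, so in $N_{C'}$ whenever $p\in C'$. As $b_q\equiv b_p$, also $f(o^j_q,m){\downarrow}$ for $q\in C$; this node is in $N_C$ and $\le m<t$, so it equals $f(o^j_q,t)$ and lies in $F$.

**Step 8.5. The case that $N\ne\emptyset$ and $F$ has no maximum.** Here $t'$ will sit on top of an infinite spine. (Example: a comb, that is, nodes $a_p$ with $a_p\wedge a_q=\mu_p$ for $p<_1q$, where $\mu_p<\mu_q$ for $p<_1q$, and $t>\mu_p$ for all $p\in C$.) By (N1) the nodes $t\wedge a^i_p$ ($p\in C$, all $i$) are cofinal in $F$, which is nonempty. As $F$ is a chain and there are finitely many $i$, for some $i$ the family $(t\wedge a^i_p)_{p\in C}$ is cofinal in $F$. It is not constant, so it is strictly monotone by indiscernibility over $t$; by reversal we assume strictly increasing.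 For $p<q$ in $C$, (T2) with $u=t$, $v=a^i_q$, $w=a^i_p$ gives $a^i_p\wedge a^i_q=t\wedge a^i_p$. So for $p<q<r$ in $C$ we have $a^i_p\wedge a^i_q=a^i_p\wedge a^i_r<a^i_q\wedge a^i_r$. Transferring, and using common upper bounds: for $p\in G$ the node
$$\mu_p:=a^i_p\wedge a^i_q$$
is the same for all $q\gg p$; $\mu_p<\mu_q$ for $p\ll q$; $\mu_p=t\wedge a^i_p$ for $p\in C$; and $g(\mu_p)=\mu_{h(p)}$. Let $K=\{n\in N:n\le\mu_p\text{ for some }p\in G\}$. It is down-closed, and a chain because any $\mu_p,\mu_q$ are below some $\mu_r$.

For every $j$ and all $p\ll q$ in $G$ we have $a^j_p\not\ge\mu_q$. Otherwise, by transfer, $a^j_p\ge\mu_q=t\wedge a^i_q$ for all $p<q$ in $C$; then $t\wedge a^j_p\in F$ is $\ge t\wedge a^i_q$ for all $q>p$, and so is a maximum of $F$, which does not exist.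

Now let $n\in N$, $n\le a^j_p$, and $p\ll q\ll q'$. Then $n\not\ge\mu_q$, and (T3) with $\mu_q\le\mu_{q'}$ gives $n\wedge\mu_{q'}=n\wedge\mu_q$. So $n\wedge\mu_q$ is the same for all $q\gg p$. It is $\kappa(n)$, since any $k\in K$ is below $\mu_q$ for some $q\gg p$. By (N1) this proves (K1). If $n\in N_C$, choose $j$ and $p\in C$ with $n\le a^j_p$. By cofinality $t\wedge n\le\mu_q$ for some $q>p$ in $C$, and $\mu_q\le t$, so $t\wedge n=n\wedge\mu_q$. Since $g(n)\le a^j_{h(p)}$ and $h(p)\ll h(q)$, we get $g(t\wedge n)=g(n)\wedge\mu_{h(q)}=\kappa(g(n))$, which is (K2). For (K3), let $R(o^j_p)\cap K\ne\emptyset$. Its element is $\le\mu_r$ for some $r\gg p$, so $f(o^j_p,\mu_r){\downarrow}$ for some, hence by $G$-indiscernibility for all, $r\gg p$. So for every $r\gg p$ the unique element of $R(o^j_p)\cap K$ is $f(o^j_p,\mu_r)$, and taking $p\ll r$ in $C'$ we see that it lies in $N_{C'}$. By transfer, $f(o^j_q,\mu_r){\downarrow}$ for $q<r$ in $C$; this node is in $N_C$ and $\le\mu_r<t$, so it equals $f(o^j_q,t)$ and is in $F$.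

**Step 8.6. The nodes between the array and $t$.** Adding $t'$ alone is not enough: $t$ generates nodes $f(o,t)$ that need not lie in $N_C$. This step makes copies of them, for all $p\in G$ at once. For $p\in C$ let $s^j_p=f(o^j_p,t)$, and let $J$ be the set of $j$ such that $f(o^j_p,t){\downarrow}$ and $s^j_p\notin N_C$. This does not depend on $p\in C$: some order automorphism of $C\cong\mathbb Q$ takes $p$ to any given $p'\in C$, and by indiscernibility it induces an elementary map fixing $t$ and preserving $N_C$. Let $j\in J$ and $n\in N_C$. Then $s^j_p\not\le n$, as otherwise $s^j_p=f(o^j_p,n)\in N_C$. Since $s^j_p$ and the elements of $F$ are all $\le t$, it follows that $s^j_p$ is above every element of $F$. Put $Y_C=\{s^j_p:j\in J,p\in C\}\cup\{t\}$, a chain with top $t$.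

Copies must be linearly ordered for all $p\in G$, crossing or not, and transfer does not tell us how to order them for crossing indices. We let $<_1$ decide. Define a total preorder on $(J\times G)\sqcup\{*\}$: compare $(j,p),(k,q)$ as $s^j_{p_0},s^k_{q_0}$, and $(j,p),*$ as $s^j_{p_0},t$, where $p_0,q_0\in C$ are in the same order relation ($<,=,>$) as $p,q$ are for $<_1$. This is independent of the choices by indiscernibility over $t$, and transitive because any three elements of $(G,<_1)$ map order-isomorphically into $C$. Let $Y$ be the quotient chain, $y^j_p$ the class of $(j,p)$, and $t'$ the class of $*$, which is the top.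

*Claim 3: if $o^j_p=o^k_q$ with $p,q\in G$ and $j\in J$, then $k\in J$ and $y^j_p=y^k_q$.* If $p,q$ are comparable or equal, transfer to $C$: $o^j_{p_0}=o^k_{q_0}$ for $p_0,q_0\in C$ in the same relation, so $s^j_{p_0}=s^k_{q_0}$, $k\in J$, and the two classes agree. If $p,q$ are crossing, choose $q'$ with $q\ll q'$ and $(p,q')\sim(p,q)$ (close above $q$ in the order in which $q$ is below $p$). Then $o^k_{q'}=o^j_p=o^k_q$. So $o^k$ is constant on comparable pairs, hence on $G$ by common upper bounds. Thus $o^j_p=o^k_p$, so by the first case $k\in J$ and $y^j_p=y^k_p$. And $s^k$ is constant on $C$, so $y^k_p=y^k_q$.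

**Step 8.7. Construction of $D$.** We glue $Y$ on top of $K$. Let $D$ have the objects of $B$ and the nodes $N\sqcup Y$, with $Y$ above $K$ and incomparable to $N\setminus K$. As $K$ is down-closed, this is a partial order. The set below $y\in Y$ is $K\cup\{y'\in Y:y'\le y\}$, a chain; nothing is added below elements of $N$; and $y\wedge n=\kappa(n)$ for $y\in Y$, $n\in N$ by (K1). So $D$ is a meet-tree in which $N$ keeps its meets. Put
$$R_D=R_B\cup\{(o^j_p,y^j_p):j\in J,\ p\in G\}.$$
By Claim 3 each object has at most one $R_D$-element in $Y$. If $j\in J$, then $R(o^j_p)\cap K=\emptyset$ for all $p\in G$, for otherwise (K3) would give $s^j_q\in F\subseteq N_C$ for $q\in C$. So $y^j_p$ is incomparable to the elements of $R_B(o^j_p)\subseteq N\setminus K$, and every $R_D(o)$ is an antichain. Thus $D\models T_0$ and $B$ is a substructure.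

**Step 8.8. The isomorphism.** It remains to extend $g$ by $s^j_p\mapsto y^j_{h(p)}$ and $t\mapsto t'$. In $\mathbb M$, $N_C\cup Y_C$ with the objects of $B_C$ is closed: for $y\in Y_C$, $n\in N_C$, the node $t\wedge n\in F$ is $<y\le t$, so $y\wedge n=t\wedge n\in N_C$; and if $f(o,y){\downarrow}$ with $o\in B_C$, then it equals $f(o,t)\in N_C\cup Y_C$. In $D$, let $Y_{C'}=\{y^j_p:j\in J,p\in C'\}\cup\{t'\}$. Then $N_{C'}\cup Y_{C'}$ with the objects of $B_{C'}$ is closed: $\kappa(n)\in N_{C'}$ for $n\in N_{C'}=g(N_C)$ by (K2); and for $o=o^k_q$ with $q\in C'$, an element of $R_D(o)$ below some $y\in Y$ is either in $K$, hence in $N_{C'}$ by (K3), or in $Y$, and then it is $y^k_q$ with $k\in J$ by Claim 3.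

The map $Y_C\to Y_{C'}$ is a well-defined order isomorphism, because $h$ preserves $<_1$. The sets $N_C$ and $Y_C$ are disjoint. For $n\in N_C$ and $y\in Y_C$: $n<y$ iff $n\in F$, and never $n\ge y$. Correspondingly, for $y'\in Y_{C'}$: $g(n)<y'$ iff $g(n)\in K$ iff $n\in F$, and never $g(n)\ge y'$. For $R$: if $R(o^k_q,y)$ with $q\in C$, $y\in Y_C$, then $f(o^k_q,t)=y\notin N_C$; so $R(o^k_q,y)$ holds iff $k\in J$ and $y=s^k_q$. In $D$, by Claim 3, $R_D(o^k_{h(q)},y')$ holds for $y'\in Y_{C'}$ iff $k\in J$ and $y'=y^k_{h(q)}$. By Fact 5.1 the extended $g$ is an isomorphism, and Criterion 6.3 applies. $\square$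

## 9. Objects

**Proposition 14.** *Let $c$ be an object. Then $\mathrm{EP}(c,(b_p))$ holds.*

If $c\in B_C$, then $c=o^j_p$ for one, hence for all, $p\in C$. Then $o^j$ is constant on $G$ by 6.4, and $c'=c$ works. Assume $c\notin B_C$.

A running example: nodes $a_p$ meeting pairwise in a fixed node $r$, and $c$ with $R(c)=\{e_p:p\in C\}$, $r<e_p<a_p$. We shall have to choose a node $e'_p$ between $r$ and $a_p$ for every $p\in G$, and let $R(c')=\{e'_p:p\in G\}$. In general the danger is that for crossing $p,q$ two of the chosen nodes become comparable, so that $R(c')$ is not an antichain. Transfer from $C$ says nothing about this, and Claim 5 below is the remedy.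

**Step 9.1. Constant values.** This step puts into the array those elements of $R(c)$ that are seen by all $b_p$. Let $I$ be the set of $i$ with $f(c,a^i_p){\downarrow}$ for $p\in C$, and for $i\in I$, $p\in C$ put $e^i_p=f(c,a^i_p)\in R(c)$. By indiscernibility over $c$, each $(e^i_p)_{p\in C}$ is constant or consists of pairwise distinct elements. Let $E$ be the finite set of constant values. Each $e\in E$ is $f(c,a^i_p)$ for a fixed $i$ and all $p\in C$, so $C$ is indiscernible over $cE$. Adding the elements of $E$ one at a time by Proposition 12 (each is $\le$ some $a^i_p$) and Lemma 4, we may assume that all $e\in E$ are coordinates of every $b_p$. Each new node coordinate is $\le$ an old one with a fixed index $k$. So if $f(c,\cdot){\downarrow}$ at the new coordinate of $b_p$, $p\in C$, the value is the old $e^k_p$. Hence no new constant values arise.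

Let $I_1\subseteq I$ be the set of $i$ with $e^i_p$ ($p\in C$) pairwise distinct. On $I_1$ put $i\approx k$ iff $e^i_p=e^k_p$ for one, equivalently all, $p\in C$. Let $I^*\subseteq I_1$ be a set of representatives.

**Step 9.2. Separation on $C$.** This step records how the nodes $e^i_p$ sit apart from the rest of the array. For $i\in I$ and $p,q\in C$: if $e^i_p\le a^j_q$, then $j\in I$ and $e^j_q=e^i_p$; otherwise $a^i_p\wedge a^j_q<e^i_p$ by (T3).

- (Cross) *If $i\in I_1$, $p\ne q$ in $C$, $j$ arbitrary, then $e^i_p\not\le a^j_q$ and $a^i_p\wedge a^j_q<e^i_p$.* Otherwise $e^j_q=e^i_p$. By indiscernibility over $c$ this holds for all $q$ on the same side of $p$, so $e^j$ takes one value at two indices and is constant on $C$. Then $e^i$ is constant, a contradiction.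
- (Same) *If $i,j\in I^*$ are distinct and $p\in C$, then $e^i_p\not\le a^j_p$ and $a^i_p\wedge a^j_p<e^i_p$.* Otherwise $e^j_p=e^i_p$ and $i\approx j$.

**Step 9.3. The position of $e^i_p$ in the nodes below $a^i_p$.** This step defines the cuts into which the copies will go. For $i\in I^*$ let $\Theta_i$ be the set of terms $a^i(y)\wedge a^j(y')$ and $f(o^j(y'),a^i(y))$, for all $j$. By (N2), for $p\in S$,
$$\{n\in N_S:n\le a^i_p\}=\{\tau(b_p,b_q):\tau\in\Theta_i,\ q\in S\}. \qquad (9.1)$$
For $\tau\in\Theta_i$ and $\rho\in\{=,\ll,\gg\}$, consider $\tau(b_p,b_q)$ for $p,q\in C$ with $p\,\rho\,q$. It is comparable to $e^i_p$, both being $\le a^i_p$. So, by indiscernibility over $c$, $(\tau,\rho)$ is exactly one of *low* ($<e^i_p$), *equal* ($=e^i_p$), *high* ($>e^i_p$). For $p\in G$ let $Lo^i_p,Eq^i_p,Up^i_p$ be the sets of $\tau(b_p,b_q)$ with $q\in G$, $p\,\rho\,q$, and $(\tau,\rho)$ low, equal, high respectively. In the running example $Lo_p=\{r\}$, $Eq_p=\emptyset$, $Up_p=\{a_p\}$.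

**Step 9.4. Claim 4: $Lo^i_p<Eq^i_p<Up^i_p$ and $Lo^i_p<Up^i_p$ elementwise, and $|Eq^i_p|\le1$.** This step makes the cuts consistent, for $i\in I^*$ and $p\in G$. Consider $\tau(b_p,b_q)$ and $\tau'(b_p,b_{q'})$. If $\{p,q,q'\}$ is increasing (equalities allowed), transfer to $C$. Otherwise, as $q$ and $q'$ are each comparable or equal to $p$, they are crossing and both $\gg p$ or both $\ll p$; by reversal assume both $\gg p$.

If one of the two is "equal", say $\tau(b_p,b_q)$: on $C$, $\tau(b_p,b_q)=e^i_p$ for all $q>p$. So in $G$ the node $\tau(b_p,b_q)$ does not depend on $q\gg p$. Replace $q$ by some $u\gg q,q'$; now $\{p,q',u\}$ is increasing.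

If $\tau$ is low and $\tau'$ is high: for $p\ll q_1\ll q_2$, the nodes $\tau(b_p,b_{q_1})$ and $\tau(b_p,b_{q_2})$ are comparable, and uniformly $\le$ or uniformly $\ge$. In the first case choose $u\gg q,q'$; in the second choose $u$ with $p\ll u\ll q$ and $u\ll q'$. In both cases $\tau(b_p,b_q)\le\tau(b_p,b_u)<\tau'(b_p,b_{q'})$, the last step because $\{p,q',u\}$ is increasing.

**Step 9.5. Claim 5: for $i\in I^*$, all $j$ and all $p\ne q$ in $G$, there is $x\in Lo^i_p$ with $a^i_p\wedge a^j_q\le x$.** This step extends (Cross) to crossing pairs, where transfer is silent. If $p,q$ are comparable, $a^i_p\wedge a^j_q\in Lo^i_p$ by (Cross). Let $p,q$ be crossing; by reversal assume $p<_1q$ and $q<_2p$. Choose $r$ with $p<_1r<_1q$ and $p<_2r$, and choose $r_0$ with $r_0<_1p$ and $q<_2r_0<_2p$. Then $p\ll r$ and $r_0\ll p$. Moreover $(r_0,p,q)\sim(p,r,q)$: the $<_1$-orders are $r_0,p,q$ and $p,r,q$, and the $<_2$-orders are $q,r_0,p$ and $q,p,r$.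

By the comparable case $a^i_p\wedge a^i_r\in Lo^i_p$. So if $a^i_p\wedge a^j_q\le a^i_p\wedge a^i_r$, we are done. Otherwise $a^i_p\wedge a^j_q>a^i_p\wedge a^i_r$, since both are $\le a^i_p$. By (T2), $a^i_r\wedge a^j_q=a^i_p\wedge a^i_r$. This is a statement about $(p,r,q)$. By $G$-indiscernibility it holds for $(r_0,p,q)$, where it reads $a^i_p\wedge a^j_q=a^i_{r_0}\wedge a^i_p$. The right-hand side is in $Lo^i_p$ because $r_0\ll p$. This proves the claim.

By (Same), also $a^i_p\wedge a^j_p\in Lo^i_p$ for distinct $i,j\in I^*$ and $p\in G$. Together: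
$$\text{if } i\in I^*,\ \text{and } p\ne q \text{ or } (p=q,\ j\in I^*\setminus\{i\}),\ \text{ then } a^i_p\wedge a^j_q\le x \text{ for some } x\in Lo^i_p. \qquad (9.2)$$

**Step 9.6. The nodes $e'_{i,p}$.** This step builds the copies of the $e^i_p$ for all $p\in G$. Let $i\in I^*$. Whether $Eq^i_p\ne\emptyset$ depends only on $i$, namely on whether some $(\tau,\rho)$ is equal. If it is nonempty, let $e'_{i,p}$ be its element, a node of $N$. By Claim 4, $Lo^i_p<e'_{i,p}<Up^i_p$, and $e'_{i,p}\le a^i_p$.

If it is empty, call $(i,p)$ a *new pair*, and let $K_{i,p}=\{n\in N:n\le x\text{ for some }x\in Lo^i_p\}$. This is a down-closed subset of $\{n\in N:n\le a^i_p\}$, disjoint from $Up^i_p$ by Claim 4. Here $a^i_p\in Up^i_p$, since on $C$ we have $e^i_p\le a^i_p$ and equality is excluded; so $a^i_p\notin K_{i,p}$. For all new pairs, of which there are countably many, we insert a new node $e'_{i,p}$ by Lemma 6 with $a=a^i_p$ and $K=K_{i,p}$, one after another, and take the union.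

We check that this is legitimate and that the new nodes are pairwise incomparable. Suppose $N'\supseteq N$ results from some earlier insertions, and let $e'_{j,q}\in N'\setminus N$, $(j,q)\ne(i,p)$. By (9.2), applied to $(i,p)$ and to $(j,q)$, $a^i_p\wedge a^j_q\in K_{i,p}\cap K_{j,q}$. From $a^i_p\wedge a^j_q\in K_{j,q}$ and the insertion rule, $e'_{j,q}\not\le a^i_p$ and $e'_{j,q}\wedge a^i_p=a^i_p\wedge a^j_q$. So the set below $a^i_p$ in $N'$ is the same as in $N$, and $K_{i,p}$ is still down-closed in $N'$. After inserting $e'_{i,p}$: $e'_{j,q}\not<e'_{i,p}$ as $e'_{j,q}\notin K_{i,p}$; and $e'_{i,p}\not<e'_{j,q}$ as $e'_{j,q}\wedge a^i_p=a^i_p\wedge a^j_q\in K_{i,p}$.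

In the resulting tree, for a new pair $(i,p)$ and $n\in N$: $n<e'_{i,p}$ iff $n\in K_{i,p}$, and $e'_{i,p}<n$ iff $n\wedge a^i_p\notin K_{i,p}$; meets in $N$ are unchanged. In particular, for all pairs, new or not,
$$Lo^i_p<e'_{i,p}<Up^i_p\quad\text{and}\quad e'_{i,p}\le a^i_p. \qquad (9.3)$$
Consequently:

- (Sep) $e'_{i,p}\not\le a^j_q$ for $i\in I^*$, all $j$, $p\ne q$ in $G$; and $e'_{i,p}\not\le a^j_p$ for $i\ne j$ in $I^*$, $p\in G$.

Indeed $e'_{i,p}\le a^j_q$ would give $e'_{i,p}\le a^i_p\wedge a^j_q\le x<e'_{i,p}$ for some $x\in Lo^i_p$, by (9.2) and (9.3).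

**Step 9.7. The object $c'$.** This step completes $D$. New nodes are in no $R(o)$ for $o\in B$. Add an object $c'$ with
$$R(c')=E\cup\{e'_{i,p}:i\in I^*,\ p\in G\}.$$
This is an antichain. First, if $(i,p)\ne(j,q)$ in $I^*\times G$, then $e'_{i,p}\not\le e'_{j,q}$, by (Sep) and $e'_{j,q}\le a^j_q$. Next, elements of $E\subseteq R(c)$ are pairwise incomparable. Finally, let $e\in E$ and consider $e'_{i,p}$. By Step 9.1 $e=a^k_p$ is a coordinate, the same for all $p\in G$. On $C$, $e\ne e^i_p$, otherwise $e^i$ would be constant; so these two elements of the antichain $R(c)$ are incomparable, and (T3) gives $a^i_p\wedge a^k_p<e^i_p$ on $C$. Hence $a^i_p\wedge a^k_p\in Lo^i_p$ for $p\in G$, and as in the proof of (Sep), $e'_{i,p}\not\le a^k_p=e$. If $e\le e'_{i,p}$, then $e\le a^i_p$, so $e\le a^i_q$ for $q\in C$ (as $b_q\equiv b_p$), giving $e=f(c,a^i_q)=e^i_q$, a contradiction. So $D\models T_0$, and $B$ is a substructure of $D$.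

**Step 9.8. Two closed sets.** This step identifies substructures on which to compare $c$ and $c'$. Let $E_C=E\cup\{e^i_p:i\in I^*,p\in C\}$. It contains all $e^k_p$ with $k\in I$, $p\in C$. Note that $E\subseteq N_C$ and $E\subseteq N_{C'}$.

*The set $N_C\cup E_C$ is closed under $\wedge$, $f(o,\cdot)$ for $o\in B_C$, and $f(c,\cdot)$.* For $n\in N_C$ with $n\not\ge e^i_p$, (T3) gives $n\wedge e^i_p=n\wedge a^i_p\in N_C$. Let $(i,p)\ne(j,q)$ in $I^*\times C$. By (Cross) and (Same), $e^i_p\not\le a^j_q$; in particular $e^i_p\ne e^j_q$, so they are incomparable elements of $R(c)$. Using (T3) twice, first with $e^i_p\not\ge e^j_q$ and then with $a^j_q\not\ge e^i_p$, we get $e^i_p\wedge e^j_q=e^i_p\wedge a^j_q=a^i_p\wedge a^j_q\in N_C$. If $f(o,e^i_p){\downarrow}$, it is $f(o,a^i_p)\in N_C$. If $f(c,n){\downarrow}$ and $n\le a^j_p$ with $p\in C$, it is $e^j_p\in E_C$. And $f(c,e)=e$ for $e\in E_C$. In particular $R(c)\cap(N_C\cup E_C)=E_C$.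

*With $E'=E\cup\{e'_{i,p}:i\in I^*,p\in C'\}$, the set $N_{C'}\cup E'$ is closed in $D$ under $\wedge$, $f(o,\cdot)$ for $o\in B_{C'}$, and $f(c',\cdot)$.* For $n\in N_{C'}$ with $n\not\ge e'_{i,p}$, (T3) gives $n\wedge e'_{i,p}=n\wedge a^i_p\in N_{C'}$. For $(i,p)\ne(j,q)$ in $I^*\times C'$, (T3) twice gives $e'_{i,p}\wedge e'_{j,q}=e'_{i,p}\wedge a^j_q=a^i_p\wedge a^j_q\in N_{C'}$, as $e'_{i,p}\not\ge e'_{j,q}$ and, by (Sep), $a^j_q\not\ge e'_{i,p}$. If $f(o,e'_{i,p}){\downarrow}$, it is $f(o,a^i_p)\in N_{C'}$. If an element of $R(c')$ is $\le n\in N_{C'}$, with $n\le a^j_q$ and $q\in C'$, then it is in $E$ or, by (Sep), it is some $e'_{i,p}$ with $p=q\in C'$; so it is in $E'$. And $f(c',e')=e'$ for $e'\in E'$. In particular $R(c')\cap(N_{C'}\cup E')=E'$.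

**Step 9.9. The isomorphism.** It remains to extend $g$ by $c\mapsto c'$ and $e^i_p\mapsto e'_{i,h(p)}$ for $i\in I^*$, $p\in C$. Note that $g$ fixes $E$ pointwise.

*The map is well defined and a bijection onto $N_{C'}\cup E'$ on nodes.* Distinct $(i,p)\in I^*\times C$ give distinct $e^i_p$ and distinct $e'_{i,h(p)}$. If $e^i_p\in N_C$, then by (9.1) $e^i_p=\tau(b_p,b_q)$ with $\tau\in\Theta_i$, $q\in C$; the corresponding $(\tau,\rho)$ is equal, so $g(e^i_p)=\tau(b_{h(p)},b_{h(q)})\in Eq^i_{h(p)}$ is $e'_{i,h(p)}$. If $e'_{i,h(p)}\in N$, then it is not a new node, so some $(\tau,\rho)$ is equal, and $e^i_p=\tau(b_p,b_q)\in N_C$ for $q\in C$ with $p\,\rho\,q$; the previous sentence applies. So the nodes $e^i_p$ outside $N_C$ correspond exactly to the new nodes among the $e'_{i,h(p)}$.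

*The order is preserved in both directions.* Let $e^i_p\notin N_C$, so that $(i,h(p))$ is a new pair, and let $n\in N_C$. If $n<e^i_p$, then $n=\tau(b_p,b_q)$ with $\tau\in\Theta_i$, $q\in C$, and the corresponding $(\tau,\rho)$ low; so $g(n)\in Lo^i_{h(p)}$ and $g(n)<e'_{i,h(p)}$. Conversely, if $g(n)<e'_{i,h(p)}$, that is, $g(n)\in K_{i,h(p)}$, then $g(n)\le a^i_{h(p)}$, so $n\le a^i_p$ and $n$ is comparable to $e^i_p$. If $n>e^i_p$, then $g(n)\in Up^i_{h(p)}$, which is disjoint from $K_{i,h(p)}$. So $n<e^i_p$. Next, $e^i_p<n$ iff $e^i_p<n\wedge a^i_p$, since $e^i_p\le a^i_p$ and $n\wedge a^i_p\in N_C$. The node $n\wedge a^i_p$ is $\tau(b_p,b_q)$ for some $\tau\in\Theta_i$, $q\in C$, and the corresponding $(\tau,\rho)$ is low or high. If high, then $g(n)\wedge a^i_{h(p)}\in Up^i_{h(p)}$ is not in $K_{i,h(p)}$, and $e'_{i,h(p)}<g(n)$. If low, then $g(n)\wedge a^i_{h(p)}\in Lo^i_{h(p)}\subseteq K_{i,h(p)}$, and $e'_{i,h(p)}\not<g(n)$. Finally, $E_C$ and $E'$ are antichains.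

*The relation $R$ is preserved in both directions.* For $c,c'$: $R(c)\cap(N_C\cup E_C)=E_C$ corresponds to $R(c')\cap(N_{C'}\cup E')=E'$. For $o\in B_C$ and $e^i_p\notin N_C$: $R(o,e^i_p)$ fails, since otherwise $e^i_p=f(o,a^i_p)\in N_C$; and $R(g(o),e'_{i,h(p)})$ fails because new nodes are in no $R(o)$ for $o\in B$.

By Fact 5.1 the extended $g$ is an isomorphism, and Criterion 6.3 gives $\mathrm{EP}(c,(b_p))$. $\square$

## 10. Proof of Theorems A and B

Propositions 12 and 13 give EP in $T$ for all nodes, and Proposition 14 gives it for all objects. By Lemma 5, EP holds in $T$ for all finite tuples, and Lemma 3 gives Theorem B.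

$T$ is complete by Proposition 9 and has ATP by Proposition 11. If $(b_{i,j})$ were an infinite $k$-grid for some formula $\varphi$, then Theorem B with $n=k$ and $\sigma(l)=k+1-l$ would give, as shown in Section 1, a $k$-element antichain on which $\varphi$ is consistent, against condition (ii) of the definition. So $T$ has no infinite $k$-grid for any $k\ge2$ and any formula, which is Theorem A. Hence ATP does not imply the existence of infinite $k$-grids, and the implication from infinite $k$-grids to ATP cannot be reversed. $\blacksquare$
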